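
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Tempered representations of $\mathrm{SO}(V)$ distinguished by\\ the stabilizer of a vector}


\begin{abstract}
Let $W\subset V$ be non-degenerate quadratic spaces over a local field of characteristic different from $2$, with $\dim(V/W)=1$. We prove a conjecture of Dijols and Prasad: there is an irreducible tempered representation of $\mathrm{SO}(V)$ with a nonzero $\mathrm{SO}(W)$-invariant functional if and only if the Witt index of $W$ is at most $1$. If the index is at least $2$, Fourier analysis along an isotropic plane of $W$ turns an invariant functional into one with an explicit exponent, and this exponent is too small for a tempered representation. If the index is at most $1$, we construct tempered distinguished representations: unitary principal series, discrete series on a real quadric,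 and supercuspidal representations obtained from the Weil representation.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $F$ be a local field of characteristic different from $2$. Representations of a reductive group $G=\mathbf G(F)$ are irreducible admissible: smooth if $F$ is non-archimedean, smooth Fr\'echet of moderate growth (Casselman--Wallach) if $F$ is archimedean. For a closed subgroup $H$, such a $\pi$ is \emph{distinguished by $H$} if $\operatorname{Hom}_H(\pi,\mathbb C)\ne0$; in the archimedean case $\operatorname{Hom}_H(\pi,\mathbb C)$ means continuous $H$-invariant linear functionals. An \emph{isotropic subspace} is one on which the quadratic form vanishes identically, and the \emph{rank} of a quadratic space is its Witt index, the dimension of a maximal isotropic subspace.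

Let $W\subset V$ be non-degenerate quadratic spaces with $\dim(V/W)=1$. Write $V=W\perp Fv$ and $a=q(v)$, where $q$ is the quadratic form. Put $G=\mathrm{SO}(V)$ and $H=\mathrm{SO}(W)$, the stabilizer of $v$ in $G$. If $\ell$ is $H$-invariant, then $gv\mapsto\ell(\pi(g)^{-1}\xi)$ is a well-defined function on the orbit of $v$. So a representation is distinguished exactly when it occurs in functions on this orbit, which for $\dim V\ge2$ is the quadric
\[
X_a=\{x\in V: q(x)=a\}.
\]
Roughly speaking, tempered representations are those whose matrix coefficients decay at least as fast as those of $L^2(G)$. The trivial representation is always distinguished and has no decay at all. The question is whether a quadric leaves room for representations with as much decay as the regular representation allows. The following was stated as a conjecture by Dijols and Prasad \cite{DP}.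

\begin{thmA}
There is an irreducible tempered representation of $\mathrm{SO}(V)$ distinguished by $\mathrm{SO}(W)$ if and only if $\operatorname{rank}W\le1$.
\end{thmA}

The proof gives more in both directions. For an isotropic subspace $Y\subset V$ let $N_Y\subset G$ be the unipotent radical of its stabilizer. If $Y\subset W$ is an isotropic plane, the choice of an isotropic plane of $W$ dual to $Y$ embeds $\mathrm{GL}(Y)$ in $H$ (see Section \ref{sec:groups}); put $J=\mathrm{GL}(Y)\ltimes(N_Y\cap H)\subset H$. Let $d=\dim V$.

\begin{thmB}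
\textup{(a)} Let $\operatorname{rank}W\ge2$, so $d-2\ge3$, and let $Y\subset W$ be an isotropic plane. If $\pi$ is an irreducible admissible representation of $G$ with $\operatorname{Hom}_J(\pi,\mathbb C)\neq0$ (in particular if $\pi$ is $H$-distinguished), then some matrix coefficient of smooth vectors of $\pi$ and of its contragredient is not in $L^p(G)$ for any $0<p\le d-2$.

\textup{(b)} If $\operatorname{rank}W=1$ and $\operatorname{rank}V=2$, the tempered representation in Theorem A can be chosen supercuspidal if $F$ is non-archimedean, and square-integrable if $F=\mathbb R$.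
\end{thmB}

\subsection{Small cases and the answer one expects}
If $d=2$, the group $H$ is trivial and $G$ is abelian, so every unitary character will do. If $d=4$, $V=M_2(F)$, $q=\det$ and $v=1$, then $W$ is the space of trace-zero matrices, of rank $1$. The quadric $X_1$ is $\mathrm{SL}_2(F)$, on which pairs $(g,h)$ with $\det g=\det h$ act by $x\mapsto gxh^{-1}$, and $H\cong\mathrm{PGL}_2(F)$ is the diagonal. If $\tau$ is an irreducible tempered representation of $\mathrm{PGL}_2(F)$, the canonical pairing on $\tau\otimes\tau^\vee$ (completed if $F$ is archimedean) is $H$-invariant. The image of $G$ in $\mathrm{PGL}_2(F)\times\mathrm{PGL}_2(F)$ is normal of finite index, so $\tau\otimes\tau^\vee$ is a finite sum of irreducible tempered representations of $G$, and the pairing is nonzero on one of them. The first case with $\operatorname{rank}W=2$ is $d=5$, $W$ a sum of two hyperbolic planes, that is $\mathrm{SO}(4)\subset\mathrm{SO}(5)$. We shall see that here temperedness fails, though by a narrow margin.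

The required decay grows with $d$, so one might guess that large $d$ is the obstruction. It is not: over $\mathbb R$ the pair $\mathrm{SO}(n,1)\subset\mathrm{SO}(n,2)$ has square-integrable distinguished representations for every $n\ge2$. What matters is whether $H$ contains a copy of $\mathrm{GL}_2$ acting on an isotropic plane of $W$.

\subsection{The arguments}
\emph{Rank at least two} (Section \ref{sec:nec}). Let $e_1\in Y$ be nonzero and let $a_t\in\mathrm{GL}(Y)$ multiply $e_1$ by $t$ and fix a complementary line in $Y$. Temperedness forces decay of order $|t|^{(d-2)/2}$ along $a_t$ as $t\to0$, up to arbitrarily small powers. From an $H$-invariant functional we produce another functional, invariant under the unipotent radical of the stabilizer of $Fe_1$, on which $a_t$ acts by a character of absolute value $|t|^\kappa$ with $\kappa\le1$. The exponent $1$ is a Jacobian: $a_t$ scales the Haar measure of $Y$ by $|t|$. Since $1<\frac32\le\frac{d-2}2$, the resulting matrix coefficient decays too slowly.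

\emph{Rank at most one.} Then $\operatorname{rank}V\le2$. If $\operatorname{rank}V=1$ and $d\ge3$ (Section \ref{sec:rankone}), integrating against a complex power of $|\langle x,v\rangle|$ gives an invariant functional on a unitary principal series. If $\operatorname{rank}V=2$, then $V=\mathbb H\oplus\mathbb H\oplus V_0$ with $\mathbb H$ the hyperbolic plane and $V_0$ anisotropic, and the hypothesis on $W$ says exactly that $V_0$ does not represent $a$. Over $\mathbb R$ (Section \ref{sec:arch}) this means that, up to sign, $V$ has signature $(n,2)$ and $q(v)<0$, and an explicit function on $X_a$ generates a discrete series. Over a non-archimedean field (Section \ref{sec:padic}) it lets us choose a cuspidal representation $\sigma$ of $\mathrm{SL}_2$ or its double cover which has a Whittaker functional of index $a$ but none of a nonzero index represented by $V_0$; the part of the Weil representation belonging to $\sigma$ then gives a cuspidal quotient of $\mathcal S(X_a)$.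

\section{Conventions and standard facts}\label{sec:conv}

\subsection{Quadratic spaces}
Put $\langle x,y\rangle=q(x+y)-q(x)-q(y)$, so $\langle x,x\rangle=2q(x)$. As $2\neq0$ in $F$ and $V$ is non-degenerate, $a=q(v)\ne0$. Witt's theorem says that isometries between subspaces of $V$ extend to $\mathrm O(V)$; it implies cancellation of orthogonal summands. If $d\ge2$, then $\mathrm O(V)$ is transitive on $X_a$ and the stabilizer $\mathrm O(W)$ of $v$ contains elements of determinant $-1$; hence $X_a=G/H$.

We write $|\cdot|$ for the normalized absolute value of $F$ (so $|t|=t\bar t$ on $\mathbb C$), fix a unitary character $\psi\ne1$ of $F$, put $\psi_b(n)=\psi(bn)$, and denote Schwartz--Bruhat (or Schwartz) functions by $\mathcal S(\cdot)$.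

For an isotropic subspace $I$, the group $N_I$ consists of the elements of $G$ acting trivially on $I$, $I^\perp/I$ and $V/I^\perp$. Let $e,e^*$ be isotropic with $\langle e,e^*\rangle=1$, and let $V'=\langle e,e^*\rangle^\perp$. The stabilizer $P$ of $L=Fe$ has Levi subgroup $M=\mathrm{GL}(L)\times\mathrm{SO}(V')$ and unipotent radical $N_P=\{n(u):u\in V'\}$, where
\begin{equation}\label{eq:nu}
n(u):\quad e\mapsto e,\qquad x'\mapsto x'-\langle x',u\rangle e\ \ (x'\in V'),\qquad e^*\mapsto e^*+u-q(u)e .
\end{equation}
One computes $n(u)n(u')e^*=e^*+(u+u')-(q(u)+q(u')+\langle u,u'\rangle)e$, so $n(u)n(u')=n(u+u')$ and $N_P\cong V'$ is abelian. Let $a_t\in\mathrm{GL}(L)$ be the element $e\mapsto te$, $e^*\mapsto t^{-1}e^*$, trivial on $V'$. Then $a_tn(u)a_t^{-1}=n(tu)$. The modulus character $\delta_P$, the Jacobian of conjugation on $N_P$, therefore satisfies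
\begin{equation}\label{eq:delta}
\delta_P(a_t)=|t|^{d-2}.
\end{equation}

\subsection{Tempered representations}
\emph{Tempered} means: $\pi$ is the space of smooth vectors of an irreducible unitary representation weakly contained in $L^2(G)$. If $G$ is amenable (compact or abelian, for instance), every irreducible unitary representation is tempered. We use a theorem of Cowling, Haagerup and Howe \cite{CHH}. Let $G$ be semisimple, $K$ a good maximal compact subgroup and $\Xi$ Harish-Chandra's function. If a unitary representation $\pi$ is weakly contained in $L^2(G)$, then for $K$-finite $\xi,w$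
\begin{equation}\label{eq:CHH}
|\langle\pi(g)\xi,w\rangle|\le(\dim\langle K\xi\rangle\,\dim\langle Kw\rangle)^{1/2}\,\|\xi\|\,\|w\|\,\Xi(g).
\end{equation}
Moreover $\Xi\in L^{2+\varepsilon}(G)$ for all $\varepsilon>0$ (Harish-Chandra).

\begin{lemma}\label{lem:decay}
Let $d\ge3$ and let $\pi$ be an irreducible tempered representation of $G$. For smooth vectors $\xi,w$ the coefficient $\langle\pi(g)\xi,w\rangle$ is bounded by a multiple of $\Xi(g)$, hence lies in $L^{2+\varepsilon}(G)$ for all $\varepsilon>0$.
\end{lemma}
\begin{proof}
As $d\ge3$, $G$ is semisimple. If $F$ is non-archimedean, smooth vectors are $K$-finite and \eqref{eq:CHH} applies. If $F$ is archimedean, expand $\xi=\sum\xi_\tau$ and $w=\sum w_\tau$ into $K$-types. The $K$-module generated by $\xi_\tau$ is a quotient of $\operatorname{End}(\tau)$, so its dimension is at most $(\dim\tau)^2$, which grows polynomially in the highest weight of $\tau$, as does the number of $K$-types of bounded size; the norms $\|\xi_\tau\|,\|w_\tau\|$ decrease rapidly. So the bounds \eqref{eq:CHH} can be summed.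
\end{proof}

\section{Rank at least two: slow decay}\label{sec:nec}

In this section $\operatorname{rank}W\ge2$, so $\dim W\geq 4$ and $d\ge5$. We prove Theorem B(a) and deduce that no tempered representation is distinguished.

\subsection{The groups}\label{sec:groups}
Write $W=\langle e_1,e_2\rangle\oplus W_1\oplus\langle e_1^*,e_2^*\rangle$ with $Y=\langle e_1,e_2\rangle$ and $\langle e_1^*,e_2^*\rangle$ isotropic, $\langle e_i,e_j^*\rangle=\delta_{ij}$, and $W_1$ orthogonal to all $e_i,e_i^*$. The group $\mathrm{GL}(Y)$ acts on $V$, contragrediently on $\langle e_1^*,e_2^*\rangle$ and trivially on $W_1\oplus Fv$, by isometries of determinant $1$ fixing $v$; thus $\mathrm{GL}(Y)\subset H$. For $y\in Y$ and $c\in F$ put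
\begin{align*}
u_y(x)&=x+\langle x,v\rangle y-\langle x,y\rangle v-a\langle x,y\rangle y,\\
z_c(x)&=x+c\big(\langle x,e_1\rangle e_2-\langle x,e_2\rangle e_1\big),
\end{align*}
and $Z=\{z_c\}$. Let $P,N_P,a_t$ be as in Section \ref{sec:conv} for $e=e_1$, $e^*=e_1^*$, so $V'=\langle e_2,e_2^*\rangle\oplus W_1\oplus Fv$.

\begin{lemma}\label{lem:groups}
\textup{(i)} $u_y\in N_Y$, and $Z\subset N_Y\cap H$ is central in $N_Y$ and contains $[N_Y,N_Y]$. In particular $N_Y\cap H$ is normal in $N_Y$.

\textup{(ii)} $u_yu_{y'}\in Z\,u_{y+y'}$, and $gu_yg^{-1}=u_{gy}$ for $g\in\mathrm{GL}(Y)$.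

\textup{(iii)} $n(ce_2)=z_c$; the element $n(se_2^*)\in\mathrm{GL}(Y)$ is $e_1\mapsto e_1$, $e_2\mapsto e_2-se_1$; $n(u)\in N_Y\cap H$ for $u\in W_1$; and $n(sv)=u_{-se_1}$.
\end{lemma}
\begin{proof}
(i) With $A=\langle x,v\rangle$ and $B=\langle x,y\rangle$ we have $u_y(x)=x+(A-aB)y-Bv$, so
\[
q(u_yx)=q(x)+(A-aB)B-BA+aB^2=q(x).
\]
As $y\in Y$ is orthogonal to $Y$ and to $v$, $u_y$ acts trivially on $Y$, $Y^\perp/Y$ and $V/Y^\perp$. A unipotent isometry has determinant $1$, so $u_y\in N_Y$. Likewise $q(z_cx)=q(x)$, and $z_c$ fixes $Y^\perp\ni v$ pointwise, so $z_c\in N_Y\cap H$. Since $n\in N_Y$ fixes $Y$ pointwise, $nz_cn^{-1}=z_c$.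

Restriction to $Y^\perp$ sends $n\in N_Y$ to a map $x\mapsto x+f(x)$ with $f\in\operatorname{Hom}(Y^\perp/Y,Y)$, and composition adds the $f$'s. So $N_Y$ modulo the kernel of this restriction is abelian. If $n$ is in the kernel, then $n-1$ kills $Y^\perp$, its image is orthogonal to $Y^\perp$ (because $\langle nx,y'\rangle=\langle nx,ny'\rangle=\langle x,y'\rangle$ for $y'\in Y^\perp$), hence lies in $Y$, and $q(nx)=q(x)$ gives $\langle x,(n-1)x\rangle=0$. So $(x,x')\mapsto\langle x',(n-1)x\rangle$ is an alternating form on the plane $V/Y^\perp$. Such a form is unique up to a scalar, so $n=z_c$ for some $c$. Thus $[N_Y,N_Y]\subset Z\subset N_Y\cap H$.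

(ii) We have $u_{y'}x=x+\langle x,v\rangle y'-\langle x,y'\rangle v-a\langle x,y'\rangle y'$, whose pairings with $v$ and $y$ are $\langle x,v\rangle-2a\langle x,y'\rangle$ and $\langle x,y\rangle$. Applying $u_y$ and subtracting $u_{y+y'}x$ leaves
\[
u_yu_{y'}x-u_{y+y'}x=a\big(\langle x,y\rangle y'-\langle x,y'\rangle y\big).
\]
The right side is a multiple, by a constant independent of $x$, of $\langle x,e_1\rangle e_2-\langle x,e_2\rangle e_1$; as $u_{y+y'}$ does not change pairings with $Y$, this means $u_yu_{y'}\in Zu_{y+y'}$. The second relation holds because $g$ is an isometry fixing $v$.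

(iii) By \eqref{eq:nu}, $n(ce_2)$ fixes $e_1$ and sends $e_1^*\mapsto e_1^*+ce_2$ and $x'\mapsto x'-c\langle x',e_2\rangle e_1$, as does $z_c$. The element $n(se_2^*)$ sends $e_2\mapsto e_2-se_1$, $e_1^*\mapsto e_1^*+se_2^*$ and fixes $e_1$, $e_2^*$, $W_1$, $v$, so it is in $\mathrm{GL}(Y)$. For $u\in W_1$, $n(u)$ fixes $e_1,e_2,v$; it acts trivially on $Y^\perp/Y$ and $V/Y^\perp$ because $u\in Y^\perp$. Finally $n(sv)$ and $u_{-se_1}$ both send $x'\mapsto x'-s\langle x',v\rangle e_1$ and $e_1^*\mapsto e_1^*+sv-as^2e_1$, and fix $e_1$.
\end{proof}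

So $N_P$ is generated by subgroups of $J$ together with the one-parameter group $n(sv)=u_{-se_1}$. The family $(u_y)_{y\in Y}$ is what separates $J$-invariance from $N_P$-invariance, and we do Fourier analysis along it.

\subsection{The idea in dimension five}
Let $d=5$, so $W_1=0$. Since $u_yv=v+2ay$, here $N_Y=\{z_cu_y\}$ and $N_Y\cap H=Z$, $J=\mathrm{GL}(Y)\ltimes Z$. Let $\ell\ne0$ be a $J$-invariant functional on $\pi$, write $y=y_1e_1+y_2e_2$, and suppose for the moment that
\[
\lambda(\xi)=\int_Y\ell(\pi(u_y)\xi)\,\psi(-y_2)\,dy
\]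
converges absolutely for all $\xi$. We test this functional on $N_P=\{n(ce_2+se_2^*+bv)\}$ and on $a_t$.
\begin{itemize}
\item $n(ce_2)=z_c$ commutes with $u_y$ and fixes $\ell$, so it fixes $\lambda$.
\item $n(bv)=u_{-be_1}$: as $u_yu_{-be_1}\in Zu_{y-be_1}$, its effect is a shift of $y_1$, which $\psi(-y_2)$ does not see.
\item $g=n(se_2^*)\in\mathrm{GL}(Y)$: from $u_yg=gu_{g^{-1}y}$ its effect is the substitution $y\mapsto gy$, which preserves $dy$ and $y_2$.
\item $a_t\in\mathrm{GL}(Y)$: again a substitution; it preserves $y_2$ but scales $y_1$. Hence $\lambda(\pi(a_t)\xi)=|t|\lambda(\xi)$.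
\end{itemize}
So $\lambda$ is $N_P$-invariant with exponent $1$. But $\delta_P(a_t)^{1/2}=|t|^{3/2}$, and coefficients of a tempered representation must decay essentially at least as fast as $|t|^{3/2}$ along $a_t$, $t\to0$. This is the contradiction we want.

Two things must be repaired. The integral need not converge, so we treat the Fourier transform of $y\mapsto\ell(\pi(u_y)\xi)$ as a distribution on the dual plane; the group $\mathrm{GL}(Y)$ is transitive on nonzero characters of $Y$ and makes this distribution smooth there. And it may vanish there for every $\xi$; then $y\mapsto\ell(\pi(u_y)\xi)$ is a constant or a polynomial, and the exponent is smaller still.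

\subsection{From $J$-invariance to an exponent}

\begin{proposition}\label{prop:exponent}
Let $0\ne\ell\in\operatorname{Hom}_J(\pi,\mathbb C)$. There is a nonzero continuous functional $\lambda$ on $\pi$, invariant under $N_P$, such that $\lambda(\pi(a_t)\xi)=\chi(t)\lambda(\xi)$ for a character $\chi$ of $F^\times$ with $|\chi(t)|=|t|^\kappa$, $\kappa\le1$ real.
\end{proposition}
\begin{proof}
(Continuity is a condition only for archimedean $F$.) Put $A_\xi(y)=\ell(\pi(u_y)\xi)$. Lemma \ref{lem:groups}(i),(ii) and $J$-invariance give
\begin{equation}\label{eq:A}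
A_{\pi(u_{y'})\xi}(y)=A_\xi(y+y'),\qquad A_{\pi(g)\xi}(y)=A_\xi(g^{-1}y),\qquad A_{\pi(h)\xi}=A_\xi
\end{equation}
for $g\in\mathrm{GL}(Y)$ and $h\in N_Y\cap H$: use $u_yu_{y'}\in Zu_{y+y'}$, $u_yg=g\,u_{g^{-1}y}$ and $u_yh=(u_yhu_y^{-1})u_y$ respectively.

\emph{The Fourier transform.} Let $Y^\vee$ be the $F$-dual of $Y$. For $\varphi\in\mathcal S(Y^\vee)$ put
\[
\hat\varphi(y)=\int_{Y^\vee}\varphi(\eta)\psi(-\eta(y))\,d\eta,\qquad T_\xi(\varphi)=\int_YA_\xi(y)\hat\varphi(y)\,dy .
\]
In the non-archimedean case $A_\xi$ is locally constant and $\hat\varphi$ has compact support. In the archimedean case moderate growth bounds $|\ell(\pi(g)\xi)|$ by a continuous seminorm of $\xi$ times a power of the size of the matrix entries of $g^{\pm1}$; for $g=u_y$ these are polynomial in $y$ (note $u_y^{-1}=u_{-y}$), so $T_\xi(\varphi)$ is well defined and jointly continuous in $(\xi,\varphi)$. From \eqref{eq:A},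
\begin{equation}\label{eq:T}
T_{\pi(u_{y'})\xi}=\psi(\eta(y'))\,T_\xi,\qquad T_{\pi(g)\xi}(\varphi)=T_\xi\big(\varphi(\cdot\circ g^{-1})\big),\qquad T_{\pi(h)\xi}=T_\xi .
\end{equation}
For the second relation, substitute $y\mapsto gy$ (factor $|\det g|$) and then $\eta\mapsto\eta\circ g^{-1}$ in $\hat\varphi(gy)$ (factor $|\det g|^{-1}$). The group $\mathrm{GL}(Y)$ acts on $Y^\vee$ by $g\eta=\eta\circ g^{-1}$, with orbits $\{0\}$ and $O=Y^\vee\setminus0$.

\emph{Case 1: $T_\xi|_O\ne0$ for some $\xi$.} We first show that every $T_\xi|_O$ is a smooth function. Every $\xi$ is a finite sum of vectors $\pi(f)\xi'$ with $f\in C_c^\infty(\mathrm{GL}(Y))$ (Dixmier--Malliavin; trivial in the non-archimedean case). For $\varphi\in C_c^\infty(O)$ the second relation in \eqref{eq:T} gives $T_{\pi(f)\xi'}(\varphi)=T_{\xi'}(\Phi)$ with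
\[
\Phi(\eta)=\int f(g)\varphi(g\eta)\,dg=\int_O\varphi(\eta')\,\kappa_f(\eta',\eta)\,d\eta' ,
\]
where $\kappa_f(\cdot,\eta)\,d\eta'$ is the push-forward of $f\,dg$ under $g\mapsto g\eta$. As $(g,\eta)\mapsto(g\eta,\eta)$ is a submersion onto $O\times O$ and $f$ has compact support, $\kappa_f$ is smooth on $O\times O$, and for $\eta'$ in a compact set it has compact support in $\eta$. Hence $T_{\pi(f)\xi'}|_O$ is given by the smooth function $\eta'\mapsto T_{\xi'}(\kappa_f(\eta',\cdot))$. So $T_\xi|_O=t_\xi(\eta)\,d\eta$ with $t_\xi\in C^\infty(O)$. In the archimedean case $\xi\mapsto t_\xi$ is a linear map of Fr\'echet spaces whose graph is closed, because $T_\xi(\varphi)=\int t_\xi\varphi\,d\eta$ is continuous in $\xi$ for each $\varphi\in C_c^\infty(O)$; so it is continuous. By \eqref{eq:T} and $d(\eta\circ g)=|\det g|\,d\eta$,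
\[
t_{\pi(g)\xi}(\eta)=|\det g|\,t_\xi(\eta\circ g),\qquad t_{\pi(u_y)\xi}(\eta)=\psi(\eta(y))\,t_\xi(\eta),\qquad t_{\pi(h)\xi}=t_\xi .
\]
Let $\eta_0(e_1)=0$, $\eta_0(e_2)=1$ and $\lambda(\xi)=t_\xi(\eta_0)$. Then $\lambda$ is continuous, and nonzero since $\mathrm{GL}(Y)$ is transitive on $O$. By Lemma \ref{lem:groups}(iii), $N_P$ is generated by $n(Fe_2)=Z$ and $n(W_1)$, which lie in $N_Y\cap H$; by $n(sv)=u_{-se_1}$, which acts on $\lambda$ by $\psi(\eta_0(-se_1))=1$; and by $n(se_2^*)$, which has determinant $1$ on $Y$ and satisfies $\eta_0\circ n(se_2^*)|_Y=\eta_0$. All fix $\lambda$. Finally $\eta_0\circ a_t|_Y=\eta_0$ and $\det(a_t|_Y)=t$, so $\lambda(\pi(a_t)\xi)=|t|\lambda(\xi)$ and $\kappa=1$.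

\emph{Case 2: all $T_\xi$ are supported at $0$, $F$ non-archimedean.} Then $T_\xi$ is a multiple of $\delta_0$, so $A_\xi$ is constant and $\ell$ is invariant under all $u_y$. Take $\lambda=\ell$. It is invariant under $N_P$ (whose generators lie in $J$ or are of the form $u_y$) and under $a_t\in\mathrm{GL}(Y)\subset J$; $\kappa=0$.

\emph{Case 3: all $T_\xi$ are supported at $0$, $F$ archimedean.} Then each $A_\xi$ is a polynomial in the real coordinates of $Y$. The subspaces $\{\xi:\deg A_\xi\le k\}$ are closed, since $\xi\mapsto A_\xi(y)$ is continuous for each $y$ and pointwise limits of polynomials of degree $\le k$ are such polynomials. Their union is $\pi$, so by Baire one of them is $\pi$. Let $k_0\ge0$ be the maximal degree of $s\mapsto A_\xi(se_1)$ over all $\xi$; these polynomials are not all zero, as $A_\xi(0)=\ell(\xi)$. Let $\lambda(\xi)$ be the coefficient of $s^{k_0}$ in it if $F=\mathbb R$; if $F=\mathbb C$, let it be the coefficient of a monomial $s^i\bar s^j$, $i+j=k_0$, for which this coefficient is not identically $0$ in $\xi$. Then $\lambda$ is nonzero,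 and it is continuous, being a linear combination of finitely many values $A_\xi(se_1)$. It is invariant under $u_{s'e_1}$, since a translation in $s$ does not change top coefficients. For $u\in\langle e_2,e_2^*\rangle\oplus W_1$ the element $n(u)$ lies in $J$ and commutes with $u_{se_1}\in N_P$, so $A_{\pi(n(u))\xi}(se_1)=A_\xi(se_1)$ and $\lambda$ is invariant under $n(u)$. Since $A_{\pi(a_t)\xi}(se_1)=A_\xi(t^{-1}se_1)$, we get $\chi(t)=t^{-k_0}$, resp.\ $t^{-i}\bar t^{-j}$, so $\kappa\le0$.
\end{proof}

\subsection{From an exponent to a slowly decaying coefficient}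

The functional $\lambda$ need not lie in the contragredient; we smooth it by averaging, which preserves the rate of decay on a large open set.

\begin{proposition}\label{prop:coef}
Let $\lambda$ be as in Proposition \ref{prop:exponent}. There are $\xi_0\in\pi$ and $0\le u\in C_c^\infty(G)$ such that
\[
c(g)=\int_Gu(x)\,\lambda(\pi(x^{-1}g)\xi_0)\,dx
\]
is not in $L^p(G)$ for any $0<p\le d-2$.
\end{proposition}
\begin{proof}
Choose $\xi_0$ with $\lambda(\xi_0)\ne0$ and a neighborhood $\Omega$ of $1$ in $G$ with $\operatorname{Re}[\lambda(\pi(y)\xi_0)/\lambda(\xi_0)]\ge\frac12$ for $y\in\Omega$. Let $\bar N\cong V'$ be the unipotent radical opposite to $N_P$; $x\mapsto a_t^{-1}xa_t$ is scaling by $t$ on it. Choose neighborhoods $M_1$ of $1$ in $M$ and $\bar N_1$ of $1$ in $\bar N$, the latter stable under scaling by all $|t|\le1$, with $M_1\bar N_1\bar N_1\subset\Omega$. Since $N_P\times M\times\bar N\to G$ is an open embedding, there are neighborhoods $U_0$ of $1$ in $G$, $N_1$ in $N_P$ and $S_1$ in $\mathrm{SO}(V')$ with $x^{-1}n_1\mu_1\in N_PM_1\bar N_1$ for $x\in U_0$,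 $n_1\in N_1$, $\mu_1\in S_1$. Let $u\ge0$ be supported in $U_0$ with $\int u=1$.

Take $g=n_1\mu_1a_t\bar n_1$ with $n_1\in N_1$, $\mu_1\in S_1$, $\bar n_1\in\bar N_1$, $|t|\le1$. For $x\in\operatorname{supp}u$ write $x^{-1}n_1\mu_1=n\mu\bar n$ with $n\in N_P$, $\mu\in M_1$, $\bar n\in\bar N_1$. As $\lambda$ is $N_P$-invariant and $a_t$ is central in $M$,
\[
\lambda(\pi(x^{-1}g)\xi_0)=\lambda(\pi(\mu\bar na_t\bar n_1)\xi_0)=\chi(t)\,\lambda\big(\pi(\mu\cdot a_t^{-1}\bar na_t\cdot\bar n_1)\xi_0\big),
\]
and the argument of the last $\pi$ is in $M_1\bar N_1\bar N_1\subset\Omega$. Hence $|c(g)|\ge\frac12|\lambda(\xi_0)||t|^\kappa\ge\frac12|\lambda(\xi_0)||t|$, because $\kappa\le1$ and $|t|\le1$. On $N_PM\bar N$ Haar measure is $\delta_P(m)^{-1}\,dn\,dm\,d\bar n$. By \eqref{eq:delta}, with some $\mathrm{const}>0$,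
\[
\int_G|c|^p\ \ge\ \mathrm{const}\int_{|t|\le1}|t|^{p-(d-2)}\,d^\times t=\infty\qquad\text{if }p\le d-2.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem B(a)]
Let $c$ be as in Proposition \ref{prop:coef}. We show that it is a coefficient of smooth vectors. We have $c(g)=\lambda_u(\pi(g)\xi_0)$ with $\lambda_u(\xi)=\int u(x)\lambda(\pi(x^{-1})\xi)\,dx=\lambda(\pi(\check u)\xi)$, $\check u(x)=u(x^{-1})$. If $F$ is non-archimedean, $\lambda_u$ is a smooth functional, i.e.\ an element of the contragredient. If $F$ is archimedean, let $\pi$ be the space of smooth vectors of a Hilbert space representation $\mathcal H$; if $\pi$ is tempered we take for $\mathcal H$ the given unitary one. Then $\lambda$ is bounded by finitely many seminorms $\|D_i\xi\|$ with $D_i$ in the enveloping algebra, and $D_i\pi(\check u)=\pi(u_i)$ with $u_i\in C_c^\infty(G)$ depending continuously on $u$. So $\lambda_u$ is bounded with respect to $\|\xi\|$ and defines a vector $w_u$ of the dual Hilbert space, depending continuously on $u\in C_c^\infty(G)$. Left translation of $u$ by $g$ replaces $\lambda_u$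 by $\lambda_u\circ\pi(g^{-1})$, so $u\mapsto w_u$ is equivariant; as left translates of $u$ depend smoothly on $g$, $w_u$ is a smooth vector.
\end{proof}

\begin{proof}[Proof of Theorem A, necessity]
Suppose $\pi$ is tempered and $H$-distinguished. Since $J\subset H$, the coefficient $c$ above exists. For the invariant inner product it has the form $c(g)=\langle\pi(g)\xi_0,w\rangle$ with $w$ smooth: in the archimedean case by the choice of $\mathcal H$ above, in the non-archimedean case because $\pi$ is admissible and unitary. So Lemma \ref{lem:decay} gives $c\in L^{5/2}(G)$. But $\frac52<3\le d-2$, contradicting Proposition \ref{prop:coef}.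
\end{proof}

\begin{remark}
If $\operatorname{rank}W=1$, only a line $L=Fe_1$ is available in $W$. Since $n(u)v=v-\langle v,u\rangle e_1$, the quotient $N_P/(N_P\cap H)$ is $F$, represented by the $n(sv)$, and $\mathrm{GL}(L)=F^\times$ acts on its nonzero characters simply transitively. In the analogue of Case 1 the same Fourier analysis gives functionals transforming by a nontrivial character of $N_P$, and no $a_t$, $t\ne1$, is left to produce an exponent. In rank two the stabilizer of $\eta_0$ in $\mathrm{GL}(Y)$ still contains all $a_t$.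
\end{remark}

\section{Rank at most one: reductions and the case $\operatorname{rank}V\le1$}\label{sec:rankone}

From now on $\operatorname{rank}W\le1$. An isotropic subspace of $V$ meets $W$ in codimension at most $1$, so $\operatorname{rank}V\le2$, and $\operatorname{rank}V=2$ forces $\operatorname{rank}W=1$. If $V$ is anisotropic, $G$ is compact and the trivial representation is tempered and distinguished. If $d=2$, $H$ is trivial, $G$ is abelian, and any unitary character will do. In the rest of this section we treat the remaining case with $\operatorname{rank}V\le1$: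
\[
V=\mathbb H\oplus V_0,\qquad V_0\ne0\text{ anisotropic},\qquad d\ge3 .
\]

\subsection{Functions on the cone}
Let $C=\{x\ne0:q(x)=0\}$, $e\in C$, and let $P$ be the stabilizer of $Fe$, with Levi subgroup $\mathrm{GL}_1\times\mathrm{SO}(V_0)$. The group $G$ acts transitively on $C$: $\mathrm O(V)$ does by Witt's theorem, and the stabilizer in $\mathrm O(V)$ of a vector of $C$ contains a reflection because $V_0\ne0$. Let $G$ act by translation on
\[
I(s)=\{f\in C^\infty(C):f(tx)=|t|^{-s-(d-2)/2}f(x)\}.
\]
By \eqref{eq:delta} this is normalized induction of $|\cdot|^s\otimes1$ from $P$. For $s\in i\mathbb R$ it is unitary and of finite length, hence a finite direct sum of irreducible representations. It is unitarily induced from $P$, which is amenable because $\mathrm{SO}(V_0)$ is compact; so it is weakly contained in $L^2(G)$ and its irreducible summands are tempered.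

It remains to find an $H$-invariant functional. The function $x\mapsto|\langle x,v\rangle|$ on $C$ is $H$-invariant and homogeneous, and a power of it can be used as a kernel. The question is what happens at its zeros. For $d=3$ one can see the answer: if $V_0=Fv_0$ and $c=q(v_0)$, the isotropic lines of $V=Fe\oplus Fv_0\oplus Fe^*$ are spanned by the vectors $x=-ck^2e+kmv_0+m^2e^*$ with $(k:m)\in\mathbb P^1(F)$, and for $v=\alpha e+\beta v_0+\gamma e^*$
\[
\langle x,v\rangle=-c\gamma k^2+2c\beta km+\alpha m^2
\]
is a binary quadratic form of discriminant $4c(c\beta^2+\alpha\gamma)=4c\,q(v)\ne0$. Its zeros are simple because $q(v)\neq0$. This is what happens in general.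

\subsection{The invariant functional}
Let $K$ be a good maximal compact subgroup with $G=KP$, let $B=C/F^\times=G/P$, and put $\nu(kte)=|t|$ for $k\in K$, $t\in F^\times$. This is well defined on $C$, since an element of the compact group $K\cap P$ multiplies $e$ by a scalar of absolute value $1$; it is smooth, $K$-invariant and homogeneous. Identify $\varphi\in C^\infty(B)$ with $f=\varphi\,\nu^{-s-(d-2)/2}\in I(s)$. By \eqref{eq:delta}, $f\mapsto\int_Kf(ke)\,dk$ is a $G$-invariant functional on continuous functions on $C$ homogeneous of degree $-(d-2)$, i.e.\ with $f(tx)=|t|^{-(d-2)}f(x)$. For $\operatorname{Re}s>\frac{d-2}2$ put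
\[
\ell_s(\varphi)=\int_B\varphi(x)\left(\frac{|\langle x,v\rangle|}{\nu(x)}\right)^{z}db,\qquad z=s-\tfrac{d-2}2,
\]
with $db$ the $K$-invariant measure on $B$. It is the invariant functional applied to $f(x)|\langle x,v\rangle|^z$, which is homogeneous of degree $-(d-2)$ and continuous as $\operatorname{Re}z>0$. Since $H$ fixes $v$, $\ell_s$ is $H$-invariant on $I(s)$.

\emph{Continuation.} Take a local analytic section of $C\to B$ and let $\tau=\langle x,v\rangle$ along it. \emph{If $\tau=0$ at a point, then $d\tau\ne0$ there.} Indeed $T_xC=x^\perp$, and $\langle\cdot,v\rangle$ vanishes on $x^\perp$ only if $v\in Fx$, impossible since $q(v)\ne0$; when $\langle x,v\rangle=0$ the functional $\langle\cdot,v\rangle$ vanishes on the fiber direction $Fx$, so it is nonzero on $T_xC/Fx$, the tangent space of $B$. So near such points $\tau$ is a coordinate, and with a smooth partition of unity $\ell_s$ becomes a finite sum of terms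
\[
\int\varphi\;|\tau|^z\,\rho^z\cdot(\text{smooth density}),\qquad \rho>0\text{ smooth},
\]
where either $\tau$ is a coordinate or $\tau$ has no zero; terms of the second kind are entire in $z$. By the one-variable theory (Tate; Gelfand--Shilov), $\ell_s$ continues meromorphically in $s$ as a continuous functional on $C^\infty(B)$. In the archimedean case one subtracts Taylor polynomials at $\tau=0$ and finds poles only at real $z$. In the non-archimedean case, with $q_F$ the residue cardinality, one subtracts the value at $\tau=0$ times the indicator function of a small ball, and since $\int_{|\tau|\le q_F^{-k}}|\tau|^z\,d\tau$ is a constant times $q_F^{-k(z+1)}(1-q_F^{-(z+1)})^{-1}$ times a function holomorphic and nonvanishing in $z$, poles occur only where $q_F^{-(z+1)}=1$.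

\emph{Conclusion.} Choose $s_0\in i\mathbb R\setminus\{0\}$, outside the discrete set where $q_F^{-(z+1)}=1$ in the non-archimedean case; then $\ell_s$ has no pole at $s_0$. For $h\in H$ the operators $\pi_s(h)\varphi(x)=\varphi(h^{-1}x)\,(\nu(h^{-1}x)/\nu(x))^{-s-(d-2)/2}$ are holomorphic in $s$, and the continuation applies equally to test functions depending holomorphically on $s$. So the identity $\ell_s(\pi_s(h)\varphi)=\ell_s(\varphi)$ persists at $s_0$. The cone $C$ spans $V$, so $\langle x,v\rangle\ne0$ near some point of $B$; on functions $\varphi\ge0$, $\varphi\ne0$, supported in a small neighborhood of that point, $\ell_{s_0}$ is an integral whose integrand has nearly constant phase, hence is nonzero. So $\ell_{s_0}$ is nonzero on some irreducible summand of $I(s_0)$. This summand is tempered and distinguished.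

\section{Rank of $V$ equal to two: the archimedean case}\label{sec:arch}

The remaining case is $\operatorname{rank}V=2$, $\operatorname{rank}W=1$. Write $V=\mathbb H\oplus\mathbb H\oplus V_0$ with $V_0$ anisotropic, possibly $0$. In this section and the next, the hypothesis on $W$ enters only through the following remark.

\begin{lemma}\label{lem:norep}
$V_0$ does not represent $a$.
\end{lemma}
\begin{proof}
If $q(v_0)=a$ with $v_0\in V_0$ and $V_0'=v_0^\perp\cap V_0$, then Witt's theorem, applied to $Fv_0$ and $Fv$, gives $W\cong\mathbb H\oplus\mathbb H\oplus V_0'$, of rank $\ge2$.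
\end{proof}

Multiplying $q$ by a nonzero scalar changes neither $G$ nor $H$; we use this freely.

\subsection{$F=\mathbb C$}
A nonzero complex form represents everything, so $V_0=0$ and $d=4$. After scaling, $V=M_2(\mathbb C)$, $q=\det$, $v=1$. Then $G=(\mathrm{SL}_2(\mathbb C)\times\mathrm{SL}_2(\mathbb C))/\{\pm(1,1)\}$ acts by $x\mapsto gxh^{-1}$, and $H$ is the image of the diagonal. Let $\tau$ be an irreducible unitary principal series of $\mathrm{PGL}_2(\mathbb C)=\mathrm{PSL}_2(\mathbb C)$. It is tempered, and $\tau\hat\otimes\tau^\vee$ is an irreducible representation of $G$, tempered because it is weakly contained in $L^2(\mathrm{PGL}_2(\mathbb C)\times\mathrm{PGL}_2(\mathbb C))\subset L^2(G)$. The canonical pairing $\tau\times\tau^\vee\to\mathbb C$ extends to a nonzero continuous $H$-invariant functional on $\tau\hat\otimes\tau^\vee$.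

\subsection{$F=\mathbb R$: a function on the quadric}
Now $V_0$ is definite or zero. After multiplying $q$ by $\pm1$ we may assume that $V_0$ is positive definite or $0$ and that $a<0$ (by Lemma \ref{lem:norep} if $V_0\ne0$). After a positive scaling $V=\mathbb R^{n,2}$, $n\ge2$,
\[
\langle x,y\rangle=\sum_{i\le n}x_iy_i-x_{n+1}y_{n+1}-x_{n+2}y_{n+2},\qquad\langle v,v\rangle=-1 .
\]
Let $X=\{x:\langle x,x\rangle=-1\}=G/H$. On $X$ we have $x_{n+1}^2+x_{n+2}^2=1+|x'|^2$ with $x'=(x_1,\dots,x_n)$; so $x'\in\mathbb R^n$ and the angle $\theta$ of $(x_{n+1},x_{n+2})$ are coordinates, and up to a constant the invariant measure is $dx'\,d\theta$. Extend $\langle\cdot,\cdot\rangle$ complex-bilinearly and put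
\[
\mathbf z=e_{n+1}+ie_{n+2},\qquad\langle\mathbf z,\mathbf z\rangle=0,\quad\langle\mathbf z,\bar{\mathbf z}\rangle=-2 .
\]
Fix an integer $\lambda\ge n$ and let
\[
f(x)=\langle x,\mathbf z\rangle^{-\lambda},\qquad|\langle x,\mathbf z\rangle|^2=x_{n+1}^2+x_{n+2}^2=1+|x'|^2\quad(x\in X).
\]
Since $2\lambda>n$, $f\in L^2(X)$.

In the smallest case $n=2$ this is familiar. With $p=x_3+x_1$, $s=x_3-x_1$, $q'=x_2+x_4$, $r=x_2-x_4$ we have $-\langle x,x\rangle=ps-q'r$, so $X=\mathrm{SL}_2(\mathbb R)$ with $x=\left(\begin{smallmatrix}p&q'\\r&s\end{smallmatrix}\right)$. Here $f(x)=(-1)^\lambda\big(\tfrac12(p+s+i(q'-r))\big)^{-\lambda}$ transforms by a character under rotations on either side and equals $(-1)^\lambda(\cosh t)^{-\lambda}$ at $\operatorname{diag}(e^t,e^{-t})$: up to sign and complex conjugation it is the well-known lowest weight coefficient of weight $\lambda$. We show that for every $n$ the function $f$ generates a discrete series.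

Let $G_0$ be the identity component of $G$, $K_0=\mathrm{SO}(n)\times\mathrm{SO}(2)$ and $k_\theta\in\mathrm{SO}(2)$ with $k_\theta\mathbf z=e^{i\theta}\mathbf z$. As $(gf)(x)=\langle x,g\mathbf z\rangle^{-\lambda}$, $f$ is $\mathrm{SO}(n)$-invariant and $k_\theta f=e^{-i\lambda\theta}f$. Let
\[
\mathbf e=\frac1{2\pi}\int_0^{2\pi}e^{i\lambda\theta}k_\theta\,d\theta ,
\]
an orthogonal projection commuting with $K_0$, with $\mathbf ef=f$. Let $A$ be the group of products $b=b(t_1,t_2)$ of hyperbolic rotations in $\langle e_1,e_{n+1}\rangle$ and $\langle e_2,e_{n+2}\rangle$. Then $b\mathbf z=\alpha\mathbf z+\beta\bar{\mathbf z}+w'$ with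
\[
\alpha=\tfrac12(\cosh t_1+\cosh t_2),\quad\beta=\tfrac12(\cosh t_1-\cosh t_2),\quad w'=\sinh t_1\,e_1+i\sinh t_2\,e_2 .
\]

The point is that $f$ is, up to scalars, the only vector of its $\mathrm{SO}(2)$-type in the space it generates. This follows from a mean value computation.

\begin{lemma}\label{lem:mean}
$\mathbf e(bf)=\alpha^{-\lambda}f$.
\end{lemma}
\begin{proof}
With $\zeta=e^{-i\theta}$ we have $e^{i\lambda\theta}\langle x,k_\theta b\mathbf z\rangle^{-\lambda}=\langle x,e^{-i\theta}k_\theta b\mathbf z\rangle^{-\lambda}=\langle x,w_\zeta\rangle^{-\lambda}$, where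
\[
w_\zeta=\alpha\mathbf z+\zeta w'+\zeta^2\beta\bar{\mathbf z} .
\]
So $\mathbf e(bf)(x)$ is the mean of $\zeta\mapsto\langle x,w_\zeta\rangle^{-\lambda}$ over the unit circle. If $\langle x,w_\zeta\rangle$ has no zero in $|\zeta|\le1$, this is the value at $\zeta=0$, namely $\langle x,\alpha\mathbf z\rangle^{-\lambda}=\alpha^{-\lambda}f(x)$.

To exclude zeros we show that the real and imaginary parts of $w_\zeta$ span a negative definite plane. First, since $4\alpha\beta=\cosh^2t_1-\cosh^2t_2=\sinh^2t_1-\sinh^2t_2$,
\[
\langle w_\zeta,w_\zeta\rangle=\zeta^2\big(\sinh^2t_1-\sinh^2t_2-4\alpha\beta\big)=0 .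
\]
Next, let $r=|\zeta|^2\in[0,1]$. As $\langle w',\overline{w'}\rangle=\sinh^2t_1+\sinh^2t_2=2\alpha^2+2\beta^2-2$,
\[
\langle w_\zeta,\overline{w_\zeta}\rangle=-2\alpha^2+r(2\alpha^2+2\beta^2-2)-2r^2\beta^2=-2r-2(1-r)(\alpha^2-\beta^2r).
\]
This is negative, because $\alpha^2-\beta^2r\ge\alpha^2-\beta^2=\cosh t_1\cosh t_2>0$. Write $w_\zeta=w_1+iw_2$ with $w_1,w_2$ real. The two computations say that $w_1\perp w_2$ and $\langle w_1,w_1\rangle=\langle w_2,w_2\rangle<0$. If $\langle x,w_\zeta\rangle=0$ for some $x\in X$, then $x$ is orthogonal to the negative definite plane spanned by $w_1,w_2$, hence lies in a positive definite space, contradicting $\langle x,x\rangle=-1$.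
\end{proof}

\subsection{$F=\mathbb R$: the representation}
Let $\mathcal H\subset L^2(X)$ be the closed span of $G_0f$.

\emph{$\mathcal H$ is irreducible.} We have $G_0=K_0AK_0$, $f$ is a $K_0$-eigenvector and $\mathbf e$ commutes with $K_0$. So for $k,k'\in K_0$ and $b\in A$ the vector $\mathbf e(kbk'f)$ is a multiple of $k\,\mathbf e(bf)=\alpha^{-\lambda}kf$, and $\mathbf e\mathcal H=\mathbb Cf$. If $\mathrm{Pr}$ is the projection onto a closed invariant subspace of $\mathcal H$, then $\mathrm{Pr}f=\mathrm{Pr}\,\mathbf ef=\mathbf e\,\mathrm{Pr}f\in\mathbb Cf$, so $\mathrm{Pr}f\in\{0,f\}$ and $\mathrm{Pr}\in\{0,1\}$.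

\emph{$\mathcal H$ is a discrete series representation of $G_0$.} For $g=kbk'$ we have $|\langle gf,f\rangle|=|\langle bf,f\rangle|=|\langle\mathbf e(bf),f\rangle|=\alpha^{-\lambda}\|f\|^2$, and $\alpha\ge\frac12\cosh t_1\ge\frac14e^{|t_1|}$. The positive restricted roots are $t_1\pm t_2$ with multiplicity $1$ and $t_1,t_2$ with multiplicity $n-2$. Haar measure in the decomposition $K_0AK_0$ has density $\prod|\sinh|^{m}$ over these roots, with $m$ the multiplicity, on a chamber contained in $\{t_1\ge|t_2|\}$, so the density is $O(e^{nt_1+(n-2)|t_2|})$. Hence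
\[
\int_{G_0}|\langle gf,f\rangle|^2\,dg\le C\int_0^\infty e^{-2\lambda t_1+nt_1+(n-2)t_1}(1+t_1)\,dt_1<\infty,
\]
because $\lambda\ge n>n-1$.

\emph{Passage to $G$.} We have $[G:G_0]=2$; let $g_1\in G\setminus G_0$. The closed span of $Gf$ is the closure of $\mathcal H+g_1\mathcal H$, where $g_1\mathcal H$ is the twist of $\mathcal H$ by conjugation with $g_1$, again a discrete series. By Schur's lemma the projection of $g_1\mathcal H$ to $\mathcal H^\perp$ is zero or a multiple of an isometry, so this closed span is, as a $G_0$-representation, a sum of at most two discrete series. Let $\mathcal H_1$ be an irreducible $G$-subrepresentation of it. Its coefficients restricted to $G_0$ and to $G_0g_1$ are sums of coefficients of discrete series of $G_0$, so $\mathcal H_1$ is square-integrable, hence tempered.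

\emph{Distinction.} By the local Sobolev inequality $\mathcal H_1^\infty\subset L^2(X)^\infty\subset C^\infty(X)$ continuously. So evaluation at $v\in X$ is a continuous $H$-invariant functional on $\mathcal H_1^\infty$. It is nonzero, since $\varphi(gv)=(g^{-1}\varphi)(v)$ and $X=Gv$. This proves Theorem B(b) for $F=\mathbb R$ and completes the proof of Theorem A for archimedean $F$.

\section{Rank of $V$ equal to two: the non-archimedean case}\label{sec:padic}

Let $F$ be non-archimedean and $V=\mathbb H\oplus\mathbb H\oplus V_0$ as in Section \ref{sec:arch}, with $V_0$ anisotropic not representing $a$. A four-dimensional anisotropic form represents every nonzero element of $F$, hence so would $V_0$ if its dimension were at least $4$. So $\dim V_0\le3$.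

\subsection{Strategy}
We look for a supercuspidal quotient of $\mathcal S(X_a)=\text{c-ind}_H^G1$. If $V_0=0$ and $q=\det$ on $M_2(F)$, $a=1$, then $X_a=\mathrm{SL}_2(F)$, and matrix coefficients of supercuspidal representations of $\mathrm{SL}_2(F)$, which have compact support, are the elements of $\mathcal S(X_a)$ to look at. For larger $V_0$ the quadric is not a group, but $\mathrm{SL}_2$ (or its double cover) still acts, through the Weil representation on $\mathcal S(V)$. The upper unipotent $n$ acts by multiplication by $\psi(nq(x))$, so taking $\psi_a$-coinvariants means restricting functions to $X_a$. A representation $\sigma$ that splits off from $\mathcal S(V)$ with multiplicity space $\Theta_V$ therefore contributes $\Theta_V\otimes\sigma_{N,\psi_a}$ to $\mathcal S(X_a)$. We need $\sigma_{N,\psi_a}\ne0$, and $\Theta_V$ nonzero and cuspidal. The splitting is automatic if $\sigma$ is cuspidal. The Jacquet module of $\Theta_V$ along an isotropic line turns out to be $\Theta_{\mathbb H\oplus V_0}$, so we need $\sigma$ not to occur for the smaller spaces $\mathbb H\oplus V_0$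 and $V_0$. This is arranged by asking that $\sigma$ be cuspidal and have no Whittaker functional of nonzero index represented by $V_0$, which is compatible with $\sigma_{N,\psi_a}\ne0$ because $V_0$ does not represent $a$.

\subsection{Twisted coinvariants}
For a smooth module $\mathcal M$ of a group $N\cong F^k$ and a character $\chi$ of $N$, let $\mathcal M_{N,\chi}$ be the quotient of $\mathcal M$ by the span of all $nm-\chi(n)m$; $\mathcal M_N=\mathcal M_{N,1}$.

\begin{lemma}\label{lem:F1}
\textup{(i)} $m\in\mathcal M$ maps to $0$ in $\mathcal M_{N,\chi}$ if and only if $\int_{N_0}\chi^{-1}(n)\,nm\,dn=0$ for some compact open subgroup $N_0\subset N$. Hence $\mathcal M\mapsto\mathcal M_{N,\chi}$ is exact.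

\textup{(ii)} If $\mathcal M_{N,\chi}=0$ for all characters $\chi$, then $\mathcal M=0$.
\end{lemma}
\begin{proof}
(i) If $m=\sum(n_im_i-\chi(n_i)m_i)$, take $N_0$ containing all $n_i$. Conversely, if the integral vanishes it is, up to a positive factor, a finite average of vectors $\chi^{-1}(n_i)n_im$, so $m=m-(\text{average})$ is in the span. The criterion shows that $\mathcal M\mapsto\mathcal M_{N,\chi}$ preserves injectivity; right exactness is clear.

(ii) Let $m\in\mathcal M$. The Fourier transform identifies the convolution algebra $C_c^\infty(N)$ with $\mathcal S(\hat N)$ under multiplication. By (i), for each $\chi$ there is a compact open subgroup $N_\chi$ with $\int_{N_\chi}\chi^{-1}(n)nm\,dn=0$, which says $1_{U_\chi}m=0$ for the compact open neighborhood $U_\chi=\chi N_\chi^\perp$ of $\chi$. As $m$ is fixed by a compact open subgroup, $1_Cm=m$ for some compact open $C\subset\hat N$. Cover $C$ by finitely many $U_\chi$ and write $1_C$ as a sum of functions each supported in one of them; each kills $m$, so $m=0$.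
\end{proof}

\subsection{The Weil representation}
Let $\tilde S=\mathrm{SL}_2(F)$ if $d$ is even, and its two-fold metaplectic cover if $d$ is odd. Let $N\cong F$ be the upper unipotent group, canonically split in $\tilde S$, and $\tilde N$ its preimage. For a quadratic space $Q$ with $\dim Q\equiv d\pmod2$, let $\omega_Q$ be the Weil representation of $\tilde S\times\mathrm O(Q)$ on $\mathcal S(Q)$ attached to $\psi$. Recall that $\mathrm O(Q)$ acts by translation; $\omega_Q(n)\varphi(x)=\psi(nq(x))\varphi(x)$; the torus element $\operatorname{diag}(t,t^{-1})$ acts by a unitary scalar times $|t|^{\dim Q/2}\varphi(tx)$; $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ acts by a unitary scalar times the Fourier transform with kernel $\psi(\langle x,y\rangle)$; and $\omega_{Q_1\oplus Q_2}=\omega_{Q_1}\otimes\omega_{Q_2}$. Here, if $d$ is odd, $\mathrm{diag}(t,t^{-1})$ and the Weyl element stand for lifts to $\tilde S$, and a summand of even dimension has a Weil representation that factors through $\mathrm{SL}_2(F)$. We allow $Q=0$ ($d$ even), with $\omega_0$ trivial.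

\begin{lemma}\label{lem:restr}
For $b\in F$, restriction of functions gives $(\omega_Q)_{N,\psi_b}=\mathcal S(\{x\in Q:q(x)=b\})$.
\end{lemma}
\begin{proof}
Restriction to a closed subset is surjective. By Lemma \ref{lem:F1}(i), $\varphi$ dies on the left iff $\varphi(x)\int_{N_0}\psi(n(q(x)-b))\,dn=0$ for some $N_0$, i.e.\ iff $\varphi$ vanishes wherever $|q(x)-b|$ is sufficiently small. As $\varphi$ is locally constant with compact support, this holds iff $\varphi$ vanishes on $\{q=b\}$.
\end{proof}

\subsection{Choice of $\sigma$}

\begin{lemma}\label{lem:sigma}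
There is an irreducible smooth representation $\sigma$ of $\tilde S$, genuine if $d$ is odd, with
\begin{equation}\label{eq:sigma}
\sigma_N=0,\qquad\sigma_{N,\psi_a}\ne0,\qquad\sigma_{N,\psi_b}=0\quad\text{for every }b\in q(V_0\setminus0).
\end{equation}
\end{lemma}
\begin{proof}
We find $\sigma$ in $\omega_U$ for a small anisotropic space $U$ with $\dim U\equiv d\pmod2$, which represents $a$ and has no nonzero value in common with $V_0$.
\begin{itemize}
\item If $\dim V_0$ is odd, $U=F$ with $q(x)=ax^2$. Its nonzero values are $aF^{\times2}$, and $V_0$ does not represent $a$.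
\item If $\dim V_0=2$, then $V_0\cong c\,\mathrm{Nm}$ with $\mathrm{Nm}$ the norm form of a quadratic field $E/F$, and $a\notin c\,\mathrm{Nm}(E^\times)$. Take $U=a\,\mathrm{Nm}$; its nonzero values form the other coset of $\mathrm{Nm}(E^\times)$.
\item If $V_0=0$, take $U=a\,\mathrm{Nm}$ for any quadratic field $E$.
\end{itemize}
Let $\rho\subset\omega_U$ be the space of odd functions if $\dim U=1$, or the $\chi$-isotypic part for a nontrivial character $\chi$ of the compact group $\mathrm{SO}(U)=E^1$ if $\dim U=2$. Passing to an isotypic part of a compact group commuting with $\tilde S$ commutes with coinvariants, so by Lemma \ref{lem:restr} $\rho_{N,\psi_b}$ is the corresponding part of $\mathcal S(\{x\in U:q(x)=b\})$. For $b=0$ this set is $\{0\}$, on which the compact group acts trivially, so $\rho_N=0$. For $b\in q(U\setminus0)$ the set is a simply transitive orbit of $\{\pm1\}$, resp.\ $E^1$, so $\dim\rho_{N,\psi_b}=1$. For all other $b$ it is empty and $\rho_{N,\psi_b}=0$.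

By Lemma \ref{lem:F1} and $\rho_N=0$, every nonzero subquotient of $\rho$ has nonzero $(N,\psi_b)$-coinvariants for some $b\ne0$. The dimension of these depends only on $bF^{\times2}$, as one sees by conjugating with the torus. Since $F^\times/F^{\times2}$ is finite, $\rho$ has finite length. As $\rho_{N,\psi_a}\ne0$, exactness gives an irreducible subquotient $\sigma$ with $\sigma_{N,\psi_a}\ne0$, and again by exactness \eqref{eq:sigma} holds.
\end{proof}

\subsection{Splitting off $\sigma$}
For a compact open subgroup $K'$ let $e_{K'}$ be its idempotent, averaging over $K'$. A representation $\sigma$ is \emph{compact} if for all $\xi\in\sigma$ and all $K'$ the function $g\mapsto e_{K'}\sigma(g)\xi$ has compact support. In that case, if $\sigma$ is irreducible, it is admissible and every smooth $\tilde S$-module decomposes canonically as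
\begin{equation}\label{eq:BZ}
\mathcal M=\big(\operatorname{Hom}_{\tilde S}(\sigma,\mathcal M)\otimes\sigma\big)\oplus\mathcal M',\qquad\sigma\text{ not a subquotient of }\mathcal M'
\end{equation}
(Bernstein--Zelevinsky \cite[2.40--2.44]{BZ}; the same holds for $\mathrm{SO}(V)$ in place of $\tilde S$).

\begin{lemma}\label{lem:compact}
$\sigma$ is compact.
\end{lemma}
\begin{proof}
Let $\xi\in\sigma$, let $K'$ be compact open, and put $N_1=N\cap K'$. As $\sigma_N=0$, Lemma \ref{lem:F1}(i) gives a compact open $N_0\subset N$ with $e_{N_0}\xi=0$. If $tN_0t^{-1}\subset N_1$ for a torus element $t$, then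
\[
e_{K'}\sigma(t)\xi=e_{K'}e_{N_1}\sigma(t)\xi=e_{K'}\sigma(t)e_{t^{-1}N_1t}\,\xi=0,
\]
since $t^{-1}N_1t\supset N_0$. Now $\tilde S=\tilde K\tilde T^-\tilde K$, with $\tilde K$ the preimage of the standard maximal compact subgroup and $\tilde T^-$ the set of $t$ contracting $N$. For $g=k_1tk_2$ we have $e_{K'}\sigma(g)\xi=\sigma(k_1)e_{k_1^{-1}K'k_1}\sigma(t)\sigma(k_2)\xi$, and only finitely many vectors $\sigma(k_2)\xi$ and groups $k_1^{-1}K'k_1$ occur. So $e_{K'}\sigma(g)\xi$ vanishes unless $t$ lies in a fixed compact set.
\end{proof}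

Consequently $\operatorname{Hom}_{\tilde S}(\sigma,\cdot)$ is exact and commutes with direct sums. It also commutes with coinvariants: if a group $R$ with a character $\chi$ acts on $\mathcal M$ commuting with $\tilde S$, then $R$ preserves \eqref{eq:BZ}, so
\[
\mathcal M_{R,\chi}=\big(\operatorname{Hom}_{\tilde S}(\sigma,\mathcal M)_{R,\chi}\otimes\sigma\big)\oplus\mathcal M'_{R,\chi},
\]
and $\operatorname{Hom}_{\tilde S}(\sigma,\mathcal M_{R,\chi})=\operatorname{Hom}_{\tilde S}(\sigma,\mathcal M)_{R,\chi}$ by Schur's lemma. For a quadratic space $Q$ as above put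
\[
\Theta_Q=\operatorname{Hom}_{\tilde S}(\sigma,\omega_Q).
\]
It is a smooth $\mathrm O(Q)$-module, since a homomorphism is determined by the image of one nonzero vector of $\sigma$.

\subsection{Whittaker functionals}
For $b\in F$ let $\text{c-ind}_{\tilde N}^{\tilde S}\psi_b$ be the compact induction, genuine in the metaplectic case. It sits in the full induction, so Frobenius reciprocity gives
\begin{equation}\label{eq:whit}
\operatorname{Hom}_{\tilde S}(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}\psi_b)\subset\operatorname{Hom}_N(\sigma,\psi_b).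
\end{equation}

\begin{lemma}\label{lem:whit}
The left side of \eqref{eq:whit} is $0$ for $b=0$ and for $b\in q(V_0\setminus0)$, and it is nonzero for $b=a$.
\end{lemma}
\begin{proof}
The vanishing is \eqref{eq:sigma}. For $b=a$ let $0\ne\lambda\in\operatorname{Hom}_N(\sigma,\psi_a)$. We show that $g\mapsto\lambda(\sigma(g)\xi)$ has compact support modulo $\tilde N$ for every $\xi$. For $t\in F^\times$ denote by $t$ also a lift of $\operatorname{diag}(t,t^{-1})$ to $\tilde S$. We have $\lambda(\sigma(tn)\xi)=\psi_a(tnt^{-1})\lambda(\sigma(t)\xi)$; taking for $n$ the elements of an open subgroup of $N$ fixing $\xi$, we see that $\lambda(\sigma(t)\xi)=0$ for large $|t|$. As $\sigma_N=0$, $\xi=\sum(\sigma(n_i)-1)\xi_i$, so $\lambda(\sigma(t)\xi)=\sum(\psi_a(tn_it^{-1})-1)\lambda(\sigma(t)\xi_i)$, which vanishes for small $|t|$. Apply this to the finitely many vectors $\sigma(k)\xi$, $k\in\tilde K$, and use the Iwasawa decomposition.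
\end{proof}

\subsection{Coinvariants of $\Theta$ along an isotropic line}
Let $Q=\langle e,e^*\rangle\oplus Q'$ with $\langle e,e^*\rangle$ a hyperbolic plane, $q(\alpha e+\beta e^*+x')=\alpha\beta+q(x')$, $\dim Q\equiv d\pmod2$; $Q'=0$ is allowed. Let $N_P=\{n(u):u\in Q'\}$ be as in \eqref{eq:nu}, with $Q,Q'$ in place of $V,V'$. For $y\in Q'$ put $\psi_y(n(u))=\psi(\langle u,y\rangle)$; these are all the characters of $N_P$.

\begin{proposition}\label{prop:line}
$(\Theta_Q)_{N_P}\cong\Theta_{Q'}$, and $(\Theta_Q)_{N_P,\psi_y}\cong\operatorname{Hom}_{\tilde S}(\sigma,\textup{c-ind}_{\tilde N}^{\tilde S}\psi_{q(y)})$ for $0\ne y\in Q'$.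
\end{proposition}
\begin{proof}
The action of $\mathrm{SL}_2$ on $\mathcal S(\langle e,e^*\rangle)$ becomes geometric after a partial Fourier transform. Put
\[
\hat\varphi(\beta,s;x')=\int_F\varphi(\alpha e+\beta e^*+x')\,\psi(\alpha s)\,d\alpha .
\]
\emph{Claim: this identifies $\omega_Q$ with $\mathcal S(F^2)\otimes\omega_{Q'}$, with $g\in\tilde S$ acting by}
\begin{equation}\label{eq:mixed}
(gf)(w)=\omega_{Q'}(g)f(wg),\qquad w=(\beta,s)\text{ a row vector}.
\end{equation}
Since $\omega_Q=\omega_{\mathbb H}\otimes\omega_{Q'}$, it suffices to treat $\omega_{\mathbb H}$, a representation of $\mathrm{SL}_2(F)$. On generators, up to unitary scalars: $n$ multiplies $\varphi$ by $\psi(n\alpha\beta)$, so $\hat\varphi(\beta,s)\mapsto\hat\varphi(\beta,s+n\beta)$; $\operatorname{diag}(t,t^{-1})$ sends $\varphi$ to $|t|\varphi(tx)$, so $\hat\varphi(\beta,s)\mapsto\hat\varphi(t\beta,t^{-1}s)$; and $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ is the Fourier transform with kernel $\psi(\alpha\beta'+\beta\alpha')$, so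
\[
\hat\varphi(\beta,s)\mapsto\int\psi(\alpha s)\iint\varphi(\alpha',\beta')\psi(\alpha\beta'+\beta\alpha')\,d\alpha'd\beta'd\alpha=\int\varphi(\alpha',-s)\psi(\beta\alpha')\,d\alpha'=\hat\varphi(-s,\beta)
\]
by Fourier inversion. These are the maps $\hat\varphi(w)\mapsto\hat\varphi(wg)$. Thus $\omega_{\mathbb H}$ and the geometric action differ by a character of $\mathrm{SL}_2(F)$, which is trivial since $\mathrm{SL}_2(F)$ is perfect.

Next, the action of $N_P$. For $x=\alpha e+\beta e^*+x'$ we have $n(-u)x=(\alpha+\langle x',u\rangle-\beta q(u))e+\beta e^*+(x'-\beta u)$, so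
\begin{equation}\label{eq:NP}
(n(u)f)(\beta,s)(x')=\psi\big(-s\langle x',u\rangle+s\beta q(u)\big)\,f(\beta,s)(x'-\beta u).
\end{equation}
In particular $N_P$ acts trivially on values at $w=0$. Evaluation there gives an exact sequence of $\tilde S\times N_P$-modules
\begin{equation}\label{eq:exact}
0\to\mathcal S(F^2\setminus0)\otimes\omega_{Q'}\to\omega_Q\to\omega_{Q'}\to0
\end{equation}
with $N_P$ trivial on the quotient.

Let $w_0=(0,1)$; its stabilizer in $\mathrm{SL}_2(F)$ is $N$ and its orbit is $F^2\setminus0$. By \eqref{eq:mixed}, $f\mapsto\Phi_f$, $\Phi_f(g)=(gf)(w_0)=\omega_{Q'}(g)f(w_0g)$, identifies the submodule in \eqref{eq:exact} with $\text{c-ind}_{\tilde N}^{\tilde S}(\omega_{Q'})$. As $N_P$ commutes with $\tilde S$, \eqref{eq:NP} at $(\beta,s)=(0,1)$ shows that $n(u)$ acts on each value $\Phi(g)\in\mathcal S(Q')$ by multiplication by $\psi(-\langle x',u\rangle)$. As in Lemma \ref{lem:restr}, $\mathcal S(Q')_{N_P,\psi_y}=\mathbb C$ via evaluation at $-y$, and $N$ acts on it by $\psi_{q(y)}$. Coinvariants are cokernels of maps from direct sums, and compact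 induction is exact and commutes with direct sums. So the $(N_P,\psi_y)$-coinvariants of the submodule are $\text{c-ind}_{\tilde N}^{\tilde S}\psi_{q(y)}$.

Take $(N_P,\psi_y)$-coinvariants in \eqref{eq:exact}, then apply the exact functor $\operatorname{Hom}_{\tilde S}(\sigma,\cdot)$, which commutes with coinvariants. If $y\ne0$, the quotient $\omega_{Q'}$ contributes nothing, as $N_P$ acts trivially on it and $\psi_y\ne1$. If $y=0$, the submodule contributes $\operatorname{Hom}_{\tilde S}(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}\psi_0)=0$ by Lemma \ref{lem:whit}, and $\Theta_{Q'}$ remains.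
\end{proof}

\subsection{$\Theta_V$ is nonzero and cuspidal}

\begin{proposition}\label{prop:cusp}
$\Theta_V\ne0$, and all proper Jacquet modules of $\Theta_V|_{\mathrm{SO}(V)}$ vanish.
\end{proposition}
\begin{proof}
\emph{$\Theta_{V_0}=0$.} Otherwise $\sigma\hookrightarrow\omega_{V_0}$, and $\sigma_{N,\psi_a}\hookrightarrow\mathcal S(\{x\in V_0:q(x)=a\})=0$ by Lemmas \ref{lem:restr} and \ref{lem:norep}, contradicting \eqref{eq:sigma}.

\emph{$\Theta_{\mathbb H\oplus V_0}=0$.} Use Proposition \ref{prop:line} with $Q'=V_0$. The coinvariants for $0\ne y\in V_0$ vanish by Lemma \ref{lem:whit}, and those for $y=0$ are $\Theta_{V_0}=0$. By Lemma \ref{lem:F1}(ii), $\Theta_{\mathbb H\oplus V_0}=0$. (If $V_0=0$, then $N_P$ is trivial and $\Theta_{\mathbb H}=\Theta_0=0$ directly.)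

\emph{Isotropic lines.} From now on $Q=V$, $Q'=V'=\mathbb H\oplus V_0$. Proposition \ref{prop:line} gives $(\Theta_V)_{N_P}\cong\Theta_{\mathbb H\oplus V_0}=0$.

\emph{Isotropic planes.} Let $e_2\in V'$ be isotropic and nonzero, $Y=\langle e,e_2\rangle$. The group $N_1=\{n(u):\langle u,e_2\rangle=0\}$ is contained in $N_Y$: by \eqref{eq:nu} its elements fix $e$ and $e_2$, and act trivially on $Y^\perp/Y$ and on $V/Y^\perp$ because $u\in Y^\perp$. The characters of $N_P$ trivial on $N_1$ are $\psi_{ce_2}$, $c\in F$, and $q(ce_2)=0$. For $c\ne0$, $(\Theta_V)_{N_P,\psi_{ce_2}}\cong\operatorname{Hom}_{\tilde S}(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}\psi_0)=0$ by Lemma \ref{lem:whit}; for $c=0$ it vanishes by the previous step. So all twisted coinvariants of $N_P/N_1\cong F$ on $(\Theta_V)_{N_1}$ vanish, hence $(\Theta_V)_{N_1}=0$ by Lemma \ref{lem:F1}(ii), and its quotient $(\Theta_V)_{N_Y}$ is $0$.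

\emph{All parabolics.} A proper parabolic subgroup of $\mathrm{SO}(V)$ is the stabilizer of a flag of nonzero isotropic subspaces, of dimension $1$ or $2$. It is contained in the stabilizer of each member $Y'$, so its unipotent radical contains $N_{Y'}$. All $Y'$ of a given dimension are conjugate under $\mathrm O(V)$, which acts on $\Theta_V$. So all proper Jacquet modules vanish.

\emph{Nonvanishing.} $V'=\mathbb H\oplus V_0$ represents $a$. For $y\in V'$ with $q(y)=a$, Proposition \ref{prop:line} and Lemma \ref{lem:whit} give $(\Theta_V)_{N_P,\psi_y}\ne0$.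
\end{proof}

\subsection{Distinction}
By \eqref{eq:BZ}, $\Theta_V\otimes\sigma$ is an $\tilde S\times\mathrm O(V)$-direct summand of $\omega_V$. Taking $(N,\psi_a)$-coinvariants and using Lemma \ref{lem:restr}, $\Theta_V\otimes\sigma_{N,\psi_a}$ is a direct summand of $\mathcal S(X_a)$; since $\sigma_{N,\psi_a}\ne0$, $\Theta_V$ is an $\mathrm{SO}(V)$-quotient of $\mathcal S(X_a)=\text{c-ind}_{\mathrm{SO}(W)}^{\mathrm{SO}(V)}1$.

A nonzero cyclic $\mathrm{SO}(V)$-submodule of $\Theta_V$ has an irreducible quotient $\tau$. By Proposition \ref{prop:cusp} and exactness of Jacquet functors $\tau$ is supercuspidal. As $d\ge4$, $\mathrm{SO}(V)$ has finite center, so $\tau$ is compact (Harish-Chandra). Being a subquotient of $\Theta_V$, it is a quotient of $\Theta_V$ by the decomposition \eqref{eq:BZ} for the group $\mathrm{SO}(V)$ and $\tau$; hence $\tau$ is a quotient of $\mathcal S(X_a)$. The groups $G,H$ are unimodular and $\tau$ is admissible, so Frobenius reciprocity gives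
\[
0\ne\operatorname{Hom}_{\mathrm{SO}(V)}(\mathcal S(X_a),\tau)=\operatorname{Hom}_{\mathrm{SO}(W)}(\tau^\vee,\mathbb C).
\]
Thus $\tau^\vee$ is an irreducible supercuspidal representation of $\mathrm{SO}(V)$ distinguished by $\mathrm{SO}(W)$. Since the center is finite, its coefficients have compact support; so it is unitarizable and tempered. This completes the proofs of Theorem A and of Theorem B(b).

\begin{thebibliography}{9}
\bibitem{BZ} Bernstein and Zelevinsky, Russian Math. Surveys \textbf{31}:3 (1976).
\bibitem{CHH} Cowling, Haagerup and Howe, J. reine angew. Math. \textbf{387} (1988).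
\bibitem{DP} Sarah Dijols and Dipendra Prasad, \emph{Symplectic models for Unitary groups}, arXiv:1611.01621 (2016).
\end{thebibliography}

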